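# Semidualizing complexes and Tor-vanishing: a counterexample over an artinian local ring

## 1. Semidualizing modules over a self-dual artinian ring

All rings called $R$, $A$, $S$, $X$ are commutative and noetherian. We start with modules.

**Definition (semidualizing module).** A finitely generated $R$-module $L$ is semidualizing if the homothety map $\chi_L\colon R\to\operatorname{Hom}_R(L,L)$, $r\mapsto(l\mapsto rl)$, is bijective and $\operatorname{Ext}^i_R(L,L)=0$ for all $i\ge1$.

The free module $R$ is semidualizing. Suppose $B$ and $C$ are semidualizing; is $B\otimes_RC$ semidualizing? There is one class of rings where this is easy.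

For a finite-dimensional vector space over a field $k$ put $(-)^\vee=\operatorname{Hom}_k(-,k)$. Let $R$ be finite-dimensional over $k$ and let $L,L'$ be finitely generated $R$-modules. If $P\to L$ is a resolution by finitely generated free modules, then $\operatorname{Hom}_R(P,L'^\vee)\cong(P\otimes_RL')^\vee$, and $(-)^\vee$ is exact. Hence
$$\operatorname{Ext}^i_R(L,L'^\vee)\cong\operatorname{Tor}_i^R(L,L')^\vee\qquad(i\ge0).\tag{1}$$

**Proposition 1 (the easy case).** Let $R$ be a local ring, finite-dimensional over a field $k$, with $R\cong R^\vee$ as $R$-modules. Then every semidualizing $R$-module is isomorphic to $R$. In particular $B\otimes_RC\cong R$ is semidualizing for all semidualizing modules $B,C$.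

*Proof.* Let $L$ be semidualizing. By (1) with $i=0$ and $L'=L^\vee$,
$$R\cong\operatorname{Hom}_R(L,L)\cong(L\otimes_RL^\vee)^\vee,\qquad\text{so}\qquad L\otimes_RL^\vee\cong R^\vee\cong R .$$
Over a local ring the minimal number of generators is multiplicative on tensor products, so $L$ needs exactly one generator, and $L\cong R/I$. The ideal $I$ is in the kernel of $\chi_L$, so $I=0$. $\square$

What changes if $R\not\cong R^\vee$? First, there is a new semidualizing module, namely $R^\vee$. Indeed $\operatorname{Ext}^i_R(R^\vee,R^\vee)\cong\operatorname{Tor}_i^R(R^\vee,R)^\vee=0$ for $i\ge1$ by (1). The map $\chi_{R^\vee}$ is injective, because an $r$ with $\varphi(r)=0$ for all $\varphi\in R^\vee$ is zero. It is bijective because $\dim_k\operatorname{Hom}_R(R^\vee,R^\vee)=\dim_kR$, again by (1). Second, Tor modules can now be nonzero, and without a condition on them the answer is no.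

**Example 1.** Let $R=k[x,y]/(x,y)^2$, with maximal ideal $\mathfrak m$. The basis $1^*,x^*,y^*$ of $R^\vee$ dual to $1,x,y$ satisfies $x\cdot x^*=y\cdot y^*=1^*$ and $x\cdot y^*=y\cdot x^*=0$. So $R^\vee$ has generators $a=x^*$, $b=y^*$ and relations $ya=0$, $xb=0$, $xa=yb$; these leave dimension $6-3=3$, as they should. Therefore $R^\vee\otimes_RR^\vee$ is $(R^\vee)^2$ modulo all $(yu,0)$, $(0,xu)$, $(xu,-yu)$ with $u\in R^\vee$, that is, modulo $(k\cdot1^*)^2$. So $R^\vee\otimes_RR^\vee\cong k^4$. It is killed by $\mathfrak m\neq0$, hence not semidualizing. Tensoring $0\to k^3\to R^2\to R^\vee\to0$ with $R^\vee$ gives $\dim\operatorname{Tor}_1^R(R^\vee,R^\vee)=6-6+4=4$.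

**Example 2.** Let $S,X$ be finite-dimensional commutative local $k$-algebras with residue field $k$, and let $A=S\otimes_kX$. Put
$$K=S^\vee\otimes_kX,\qquad K^\vee\cong S\otimes_kX^\vee .$$
If $Q\to S^\vee$ is a resolution by finitely generated free $S$-modules, then $Q\otimes_kX\to K$ is a free resolution over $A$, and $\operatorname{Hom}_A(Q\otimes_kX,\,S^\vee\otimes_kX)\cong\operatorname{Hom}_S(Q,S^\vee)\otimes_kX$. So $\operatorname{Ext}^i_A(K,K)\cong\operatorname{Ext}_S^i(S^\vee,S^\vee)\otimes_kX$ and $\chi_K$ is $\chi_{S^\vee}\otimes X$. Hence $K$ is semidualizing over $A$; so is $K^\vee$, by symmetry. Moreover $(Q\otimes_kX)\otimes_AK^\vee\cong Q\otimes_kX^\vee$, so $\operatorname{Tor}^A_n(K,K^\vee)=0$ for $n\ge1$, and $K\otimes_AK^\vee\cong S^\vee\otimes_kX^\vee\cong A^\vee$ is semidualizing. Here Tor vanishes and the answer is yes.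

This suggests that vanishing of Tor is the right condition. The natural setting is the derived category $\mathsf D(R)$ of $R$-complexes, graded homologically. For a complex $Y$ let $\inf(Y)=\inf\{n:\mathrm H_n(Y)\ne0\}$ and $\sup(Y)=\sup\{n:\mathrm H_n(Y)\neq0\}$, and put $\operatorname{Tor}^R_n(B,C)=\mathrm H_n(B\otimes^{\mathbf L}_RC)$. A complex $Y$ is homologically finite if $\mathrm H(Y)$ is bounded and each $\mathrm H_n(Y)$ is finitely generated.

**Definition (semidualizing complex).** A homologically finite complex $C$ is semidualizing if the homothety morphism $\chi_C\colon R\to\mathbf R\mathrm{Hom}_R(C,C)$ is an isomorphism in $\mathsf D(R)$.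

A module in degree $0$ is a semidualizing complex exactly when it is a semidualizing module, since $\mathrm H_{-i}(\mathbf R\mathrm{Hom}_R(L,L))=\operatorname{Ext}^i_R(L,L)$. The following questions come from Anders J. Frankild, Sean Sather-Wagstaff and Amelia Taylor, "Relations between semidualizing complexes", arXiv:0712.3275 (2007). Let $B$ and $C$ be semidualizing $R$-complexes.

- (a) If $R$ is local and $\operatorname{Tor}^R_n(B,C)=0$ for $2\dim(R)+1$ consecutive values of $n>\inf(B)+\inf(C)$, must $B\otimes^{\mathbf L}_RC$ be semidualizing?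
- (b) If $\operatorname{Tor}^R_n(B,C)=0$ for all $n>\inf(B)+\inf(C)$, must $B\otimes^{\mathbf L}_RC$ be semidualizing?
- (c) If $\operatorname{Tor}^R_n(B,C)=0$ for $n\gg0$, must $B\otimes^{\mathbf L}_RC$ be semidualizing?

The answer to all three is no.

**Theorem 1.** There is a commutative artinian local ring $R$ with finitely generated semidualizing modules $B,C$ such that $\operatorname{Tor}^R_n(B,C)=0$ for all $n\ge1$, but $B\otimes^{\mathbf L}_RC\simeq B\otimes_RC$ is not semidualizing.

Here $\inf B=\inf C=0$ and $\dim R=0$, so the hypotheses of (a) (one value $n>0$ is needed), (b) and (c) all hold, and the conclusion fails.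

**Theorem 2.** Let $k$ be a field that is not algebraic over a finite field, and let $d\ge0$. There is a complete Cohen–Macaulay local $k$-algebra $R_d$ of dimension $d$ with residue field $k$, and there are finitely generated semidualizing $R_d$-modules $B_d,C_d$, such that $\operatorname{Tor}_n^{R_d}(B_d,C_d)=0$ for all $n\ge1$ but $B_d\otimes_{R_d}C_d$ is not semidualizing.

So in (a) no number of consecutive vanishing Tor modules suffices, in any dimension.

## 2. The unit $C\to\mathbf R\mathrm{Hom}_R(B,B\otimes^{\mathbf L}_RC)$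

We first find a condition that is equivalent to $B\otimes^{\mathbf L}_RC$ being semidualizing.

**Proposition 3.** Let $R$ be any commutative noetherian ring and $B,C$ semidualizing $R$-complexes with $T=B\otimes^{\mathbf L}_RC$ homologically bounded. Then $T$ is semidualizing if and only if the unit $\eta_C\colon C\to\mathbf R\mathrm{Hom}_R(B,B\otimes^{\mathbf L}_RC)$ is an isomorphism.

*Proof.* **Step 1: rewrite the condition as a vanishing.** Replace $B$ and $C$ by bounded below complexes of finitely generated projective modules. Then $T=B\otimes_RC$ is again of this kind. Its homology is finitely generated in each degree, and bounded by hypothesis, so $T$ is homologically finite. The unit is $\eta_C(c)=(b\mapsto(-1)^{|b||c|}b\otimes c)$. It is the image of the identity under the adjunction isomorphism $\operatorname{Hom}_R(T,T)\cong\operatorname{Hom}_R(C,\operatorname{Hom}_R(B,T))$. Under this isomorphism multiplication by $r$ on $T$ corresponds to $c\mapsto\eta_C(rc)$. So $\chi_T$ is identified with $\mathbf R\mathrm{Hom}_R(C,\eta_C)\circ\chi_C$.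 As $\chi_C$ is an isomorphism, $T$ is semidualizing if and only if $\mathbf R\mathrm{Hom}_R(C,\eta_C)$ is an isomorphism, that is, if and only if $\mathbf R\mathrm{Hom}_R(C,Z)=0$, where $Z$ is the cone of $\eta_C$. It remains to show that $\mathbf R\mathrm{Hom}_R(C,Z)=0$ forces $Z\simeq0$.

**Step 2: check that $Z$ is finite enough.** Truncating the complex $T$ of finitely generated projectives above its top homology, we see that $T$ is quasi-isomorphic to a bounded complex $T'$ of finitely generated modules. In each degree $\operatorname{Hom}_R(B,T')$ is a finite product of modules $\operatorname{Hom}_R(B_i,T'_j)$, so it is finitely generated, and it is zero in large degrees. Hence $\mathbf R\mathrm{Hom}_R(B,T)$ has finitely generated homology, bounded above. So does $C$, and therefore so does $Z$.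

**Step 3: show that $\mathbf R\mathrm{Hom}_R(C,-)$ detects such complexes.** Suppose $Z\not\simeq0$. Let $h=\sup(Z)$ and choose $\mathfrak p\in\operatorname{Ass}\mathrm H_h(Z)$. We may take $Z$ to be zero in degrees above $h$. Since $C$ is a bounded below complex of finitely generated projectives and $Z$ is bounded above, each degree of $\operatorname{Hom}_R(C,Z)$ is a finite product, so $\mathbf R\mathrm{Hom}_R(C,Z)_{\mathfrak p}\simeq\mathbf R\mathrm{Hom}_{R_{\mathfrak p}}(C_{\mathfrak p},Z_{\mathfrak p})$. In the same way $\mathbf R\mathrm{Hom}_{R_{\mathfrak p}}(C_{\mathfrak p},C_{\mathfrak p})\simeq R_{\mathfrak p}\ne0$ ($C$ is quasi-isomorphic to a bounded complex, used in the second variable). So $C_{\mathfrak p}\not\simeq0$, and $i=\inf(C_{\mathfrak p})$ is finite. Resolve $C_{\mathfrak p}$ by finitely generated projectives $Q_j$ with $j\ge i$. A cycle of degree $h-i$ in $\operatorname{Hom}(Q,Z_{\mathfrak p})$ is a map $Q_i\to(Z_{\mathfrak p})_h$ that kills the image of $Q_{i+1}$ and lands in the kernel of the differential, and there are no elements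 of degree $h-i+1$. Hence
$$\mathrm H_{h-i}(\mathbf R\mathrm{Hom}_R(C,Z))_{\mathfrak p}\cong\operatorname{Hom}_{R_{\mathfrak p}}\bigl(\mathrm H_i(C_{\mathfrak p}),\mathrm H_h(Z)_{\mathfrak p}\bigr).$$
The first module is nonzero and finitely generated, so it maps onto the residue field of $R_{\mathfrak p}$. By the choice of $\mathfrak p$ the residue field embeds in the second. So the right side is nonzero, and $\mathbf R\mathrm{Hom}_R(C,Z)\neq0$. $\square$

When $B,C$ are modules with $\operatorname{Tor}_n^R(B,C)=0$ for $n\ge1$, the complex $T$ is the module $B\otimes_RC$, and Proposition 3 reads: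
$$B\otimes_RC\text{ is semidualizing}\iff\begin{cases}\operatorname{Ext}^i_R(B,B\otimes_RC)=0\text{ for all }i\ge1,\text{ and}\\ C\to\operatorname{Hom}_R(B,B\otimes_RC),\ c\mapsto(b\mapsto b\otimes c),\text{ is bijective.}\end{cases}\tag{2}$$

**Remark (Tor-vanishing is necessary over artinian rings).** Let $R$ be artinian local and $B,C$ semidualizing modules with $T=B\otimes^{\mathbf L}_RC$ semidualizing. Then $\operatorname{Tor}_n^R(B,C)=0$ for $n\ge1$. Indeed, let $h=\sup(T)$. As in Step 3, $\mathrm H_h(\mathbf R\mathrm{Hom}_R(B,T))\cong\operatorname{Hom}_R(B,\mathrm H_h(T))$. This is nonzero, since $B$ maps onto the residue field, which embeds in the socle of $\mathrm H_h(T)$. By Proposition 3, $\mathbf R\mathrm{Hom}_R(B,T)\simeq C$ lives in degree $0$, so $h=0$.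

Now try to prove (b) for modules. Suppose Tor vanishes and take a resolution $\cdots\to Q_1\to Q_0\to C\to0$ by finitely generated free modules, with syzygies $\Omega^nC$. Because Tor vanishes, it stays exact after $B\otimes_R-$. Because $\operatorname{Ext}^i_R(B,B\otimes_R Q_n)=0$ for $i\ge1$, the sequences $0\to B\otimes_R\Omega^{n+1}C\to B\otimes_R Q_n\to B\otimes_R\Omega^nC\to0$ give
$$\operatorname{Ext}^i_R(B,B\otimes_RC)\cong\operatorname{Ext}^{i+n}_R(B,B\otimes_R\Omega^nC)\qquad(i\ge1,\ n\ge0).$$
If the resolution were finite, some $\Omega^nC$ would be zero and we would get the first condition in (2). If it is infinite, the shift goes on into higher and higher Ext modules, and nothing stops it. This is where the argument breaks.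

Suppose instead that $C$ embeds in an exact sequence $0\to C\to Q^0\to Q^1\to\cdots$ of finitely generated free modules that stays exact after $B\otimes_R-$. The modules $B\otimes_R Q^j$ are acyclic for $\operatorname{Hom}_R(B,-)$, and $\operatorname{Hom}_R(B,B\otimes_R Q^j)\cong Q^j$. So $\operatorname{Ext}_R^i(B,B\otimes_R C)$ is the cohomology of $Q^0\to Q^1\to\cdots$, and (2) holds.

Tor-vanishing is a statement about complexes going to the left from $C$, while (2) needs control to the right. So we look for a module that sits in an exact complex $G$ of free modules, infinite in both directions, such that tensoring $G$ keeps exactness on the left part but destroys it on the right part.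

## 3. Trivial extensions by totally reflexive modules

Such a module need not be semidualizing. A trivial extension repairs this. For an $A$-module $M$, the ring $A\ltimes M$ is $A\oplus M$ with $(a,m)(a',m')=(aa',am'+a'm)$; for instance $A\ltimes A\cong A[\varepsilon]/(\varepsilon^2)$.

Write $(-)^*=\operatorname{Hom}_A(-,A)$. An exact complex $F$ of finitely generated free $A$-modules with $F^*$ exact is called totally acyclic, and $M=\operatorname{im}(F_0\to F_{-1})$ is then called totally reflexive. A small example: over $A=k[\tau]/(\tau^2)$ the complex $\cdots\xrightarrow{\tau}A\xrightarrow{\tau}A\xrightarrow{\tau}\cdots$ is totally acyclic, and $M=k$.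

**Proposition 4.** Let $A$ be a commutative artinian local ring, $K$ a semidualizing $A$-module, and $F$ a complex of finitely generated free $A$-modules. Put $G_n=(F_{-1-n})^*$, a complex with the differentials of $F^*$. Assume:

- (i) $F$ and $F^*$ are exact;
- (ii) $K\otimes_AF$ is exact;
- (iii) $\mathrm H_n(K\otimes_AG)=0$ for all $n\ge1$, and $\mathrm H_m(K\otimes_AG)\ne0$ for some $m\le0$.

Let $M=\operatorname{im}(F_0\to F_{-1})$, $R=A\ltimes M$, $B=K\otimes_AR$ and $C=\operatorname{Hom}_A(R,A)$. Then $R$ is a commutative artinian local ring with the residue field of $A$, the $R$-modules $B$ and $C$ are semidualizing, $\operatorname{Tor}^R_n(B,C)=0$ for all $n\ge1$, and $B\otimes_RC$ is not semidualizing.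

*Proof.* $R$ is a finite $A$-module, so it is artinian. The ideal $M$ has square zero and $R/M=A$, so $R$ is local with the residue field of $A$. As $A$-modules $R\cong A\oplus M$ and $C\cong A\oplus M^*$.

For an $A$-module $L$ let $\eta_L\colon L\to\operatorname{Hom}_A(K,K\otimes_AL)$, $l\mapsto(u\mapsto u\otimes l)$. It is natural and additive in $L$, and $\eta_A=\chi_K$. Call a finitely generated $L$ *good* if
$$\operatorname{Tor}_n^A(K,L)=0\ (n\ge1),\qquad\operatorname{Ext}_A^i(K,K\otimes_AL)=0\ (i\ge1),\qquad\eta_L\text{ is bijective.}$$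
Finitely generated free modules are good, because $K$ is semidualizing, and a direct sum is good if and only if its summands are.

**Step 1: $M$ is totally reflexive; this will make $C$ semidualizing.** Since $F_{\ge0}$ is a free resolution of $M$ and $F^*$ is exact, $\operatorname{Ext}^i_A(M,A)=0$ for $i\ge1$, and
$$M^*=\ker(F_0^*\to F_1^*)=\operatorname{im}(F_{-1}^*\to F_0^*)\cong\operatorname{coker}(F_{-2}^*\to F_{-1}^*)=\operatorname{coker}(G_1\to G_0),$$
where $F_{-1}^*\to M^*$ is restriction along $M\subseteq F_{-1}$. So $G_{\ge0}$ is a free resolution of $M^*$. Dualizing it gives the complex $F_{-1}\to F_{-2}\to\cdots$, up to the biduality isomorphisms $F_j\cong F_j^{**}$. Hence $\operatorname{Ext}^i_A(M^*,A)=0$ for $i\ge1$, and $M^{**}\to F_{-1}^{**}\cong F_{-1}$ is injective with image $\ker(F_{-1}\to F_{-2})=M$. By naturality of biduality the composite $M\to M^{**}\to F_{-1}$ is the inclusion. So the biduality map $M\to M^{**}$ is bijective.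

**Step 2: $M$ is good; this will make $B$ semidualizing.** For $n\ge1$ we have $\operatorname{Tor}_n^A(K,M)=\mathrm H_n(K\otimes_AF)=0$. Also $K\otimes_AM=\operatorname{coker}(K\otimes_A F_1\to K\otimes_A F_0)$, and as $K\otimes_AF$ is exact this gives an exact sequence
$$0\to K\otimes_AM\to K\otimes_AF_{-1}\to K\otimes_AF_{-2}\to\cdots .$$
Since $\operatorname{Ext}^i_A(K,K\otimes_AF_j)=0$ for $i\ge1$, the modules $\operatorname{Ext}_A^i(K,K\otimes_AM)$ are the cohomology of the complex $\operatorname{Hom}_A(K,K\otimes_AF_{-1})\to\operatorname{Hom}_A(K,K\otimes_AF_{-2})\to\cdots$. The maps $\eta_{F_j}$ identify this complex with $F_{-1}\to F_{-2}\to\cdots$. So Ext vanishes for $i\ge1$, and the degree $0$ part says that $\eta_M$ is bijective onto $\operatorname{Hom}_A(K,K\otimes_AM)$. Therefore $R\cong A\oplus M$ is good too.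

**Step 3: $B$ is semidualizing.** Let $Q\to K$ be a resolution by finitely generated free $A$-modules. Since $\operatorname{Tor}^A_n(K,R)=0$ for $n\ge1$, the complex $Q\otimes_AR$ is a free resolution of $B$ over $R$. From $\operatorname{Hom}_R(Q\otimes_AR,Y)\cong\operatorname{Hom}_A(Q,Y)$ we get, for every $R$-module $Y$,
$$\operatorname{Ext}^i_R(B,Y)\cong\operatorname{Ext}^i_A(K,Y)\qquad(i\ge0),\tag{3}$$
where for $i=0$ the map is restriction along $K\to B$, $u\mapsto u\otimes1$. With $Y=B=K\otimes_AR$ and $R$ good, $\operatorname{Ext}^i_R(B,B)=0$ for $i\ge1$. Multiplication by $r$ on $B$ restricts to $u\mapsto u\otimes r$, so (3) carries $\chi_B$ to $\eta_R$, which is bijective.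

**Step 4: $C$ is semidualizing.** Let $A\to I$ be an injective resolution over $A$. Then $\operatorname{Hom}_A(R,I)$ is a complex of injective $R$-modules with cohomology $\operatorname{Ext}_A^i(R,A)$. This is $0$ for $i\ge1$ by Step 1, so $\operatorname{Hom}_A(R,I)$ is an injective resolution of $C$ over $R$. From $\operatorname{Hom}_R(C,\operatorname{Hom}_A(R,I))\cong\operatorname{Hom}_A(C,I)$ we get $\operatorname{Ext}^i_R(C,C)\cong\operatorname{Ext}^i_A(C,A)$. As $C\cong A\oplus M^*$, this is $0$ for $i\ge1$. For $i=0$ the isomorphism is $f\mapsto(\varphi\mapsto f(\varphi)(1))$. It carries multiplication by $r$ to $\varphi\mapsto(r\varphi)(1)=\varphi(r)$. So $\chi_C$ becomes the biduality map of the $A$-module $R\cong A\oplus M$, which is bijective by Step 1.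

**Step 5: Tor vanishes.** We have $(Q\otimes_AR)\otimes_RC\cong Q\otimes_AC$. So for $n\ge1$, using $C\cong A\oplus M^*$, Step 1 and (iii),
$$\operatorname{Tor}^R_n(B,C)\cong\operatorname{Tor}_n^A(K,C)\cong\operatorname{Tor}_n^A(K,M^*)\cong\mathrm H_n(K\otimes_AG)=0 .$$

**Step 6: if $B\otimes_RC$ were semidualizing, then $M^*$ would be good.** Assume it is. By Step 5 we may use (2). We have $B\otimes_RC\cong K\otimes_AC$, with $(u\otimes1)\otimes c$ corresponding to $u\otimes c$. By (3) with $Y=B\otimes_RC$, the two conditions in (2) say that $\operatorname{Ext}^i_A(K,K\otimes_AC)=0$ for $i\ge1$ and that $\eta_C\colon C\to\operatorname{Hom}_A(K,K\otimes_AC)$ is bijective. Since $M^*$ is a summand of the $A$-module $C$ and $\operatorname{Tor}^A_n(K,M^*)=0$ for $n\ge1$, the module $M^*$ is good.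

**Step 7: goodness moves to the right.** Let $0\to L\to H\to L'\to0$ be exact with $H$ finitely generated free and $L$ good. We claim that $L'$ is good. For $n\ge2$, $\operatorname{Tor}^A_n(K,L')\cong\operatorname{Tor}^A_{n-1}(K,L)=0$. Put $J=\operatorname{Tor}_1^A(K,L')$, so that
$$0\to J\to K\otimes_AL\to K\otimes_AH\to K\otimes_AL'\to0$$
is exact. Applying $\operatorname{Hom}_A(K,-)$, we see that $\operatorname{Hom}_A(K,J)$ is the kernel of $\operatorname{Hom}_A(K,K\otimes_AL)\to\operatorname{Hom}_A(K,K\otimes_AH)$. By $\eta_L$ and $\eta_H$ this map is the injection $L\to H$, so $\operatorname{Hom}_A(K,J)=0$. If $J$ were nonzero, $K$ would map onto the residue field and the residue field would embed in $J$, since $A$ is artinian local; this would give a nonzero map $K\to J$. Hence $J=0$. Now $0\to K\otimes_AL\to K\otimes_AH\to K\otimes_AL'\to0$ is exact, and applying $\operatorname{Hom}_A(K,-)$ gives $\operatorname{Ext}^i_A(K,K\otimes_AL')\cong\operatorname{Ext}^{i+1}_A(K,K\otimes_AL)=0$ for $i\ge1$, together with an exact sequence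
$$0\to\operatorname{Hom}_A(K,K\otimes_AL)\to\operatorname{Hom}_A(K,K\otimes_AH)\to\operatorname{Hom}_A(K,K\otimes_AL')\to0 .$$
Comparing it with $0\to L\to H\to L'\to0$ by the five lemma shows that $\eta_{L'}$ is bijective.

**Step 8: contradiction.** Let $M_j=\operatorname{coker}(G_{1-j}\to G_{-j})$ for $j\ge0$. Then $M_0\cong M^*$, and exactness of $G$ gives exact sequences $0\to M_j\to G_{-j-1}\to M_{j+1}\to0$. If $M^*$ is good, then all $M_j$ are good by Step 7. The complex $\cdots\to G_{1-j}\to G_{-j}\to G_{-j-1}$ is a free resolution of $M_{j+1}$, so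
$$\mathrm H_{-j}(K\otimes_AG)\cong\operatorname{Tor}_1^A(K,M_{j+1})=0\qquad\text{for all }j\ge0 .$$
This contradicts (iii). Hence $B\otimes_RC$ is not semidualizing. $\square$

It remains to find $(A,K,F)$. We use the semidualizing module $K=S^\vee\otimes_kX$ over $A=S\otimes_kX$ of Example 2, and we couple $S$ to $X$ through a small noncommutative algebra.

## 4. A four-dimensional algebra and its Tate Tor

Fix a field $k$ and $q,s\in k^*$ such that $q$ has infinite multiplicative order and $s\notin q^{\mathbb Z}$; for example $k=\mathbb Q$, $q=2$, $s=3$. Let $\bar k$ be an algebraic closure of $k$. From here on all modules, except the terms of base changes to $\bar k$, are finite-dimensional over $k$; over $\bar k$ they are finite-dimensional over $\bar k$. Let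
$$E=k\langle t,g\rangle/(t^2,\;g^2,\;gt-q\,tg).$$

**Step 1: a basis.** The elements $1,t,g,tg$ span $E$. They are independent: on a vector space with basis $b_1,b_t,b_g,b_{tg}$ let $t$ act by $b_1\mapsto b_t$, $b_g\mapsto b_{tg}$, $b_t,b_{tg}\mapsto0$, and $g$ by $b_1\mapsto b_g$, $b_t\mapsto q\,b_{tg}$, $b_g,b_{tg}\mapsto0$. Then $t^2=g^2=0$, while $gt$ and $q\,tg$ both send $b_1$ to $q\,b_{tg}$ and kill the rest. So this is an $E$-module, and $1,t,g,tg$ send $b_1$ to the four basis vectors.

**Step 2: self-injectivity.** Let $(a,b)$ be the coefficient of $tg$ in $ab$. The only nonzero values on basis elements are $(1,tg)=(tg,1)=(t,g)=1$ and $(g,t)=q$, so the form is nondegenerate, and $(ab,c)=(a,bc)$. Hence $b\mapsto(-,b)$ and $a\mapsto(a,-)$ are isomorphisms $E\cong E^\vee$ of left, respectively right, $E$-modules. The tensor product of two such forms is again such a form, so the same is true of $E^e=E\otimes_kE^{op}$, whose modules are the $E$-bimodules. So over $E$, $E^{op}$ and $E^e$ finitely generated projective and injective modules coincide.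 Moreover every finitely generated module embeds in a finitely generated free one: dualize a surjection from a free module onto its dual.

**Step 3: a two-sided complex.** Splice a resolution of $E$ by finitely generated free bimodules with a coresolution by finitely generated free bimodules. This gives an exact complex $\mathbf P$ with $P_n\cong(E\otimes_kE)^{m_n}$ and $\operatorname{im}(P_0\to P_{-1})=E$. We claim that $\mathbf P$ is contractible as a complex of left modules and as a complex of right modules. On either side $E$ and all $P_n$ are free. In the resolution the cycles are successive kernels of surjections onto one-sided projective modules, starting from $E$; so these surjections split and the kernels are projective. In the coresolution the cycles are successive cokernels of monomorphisms out of one-sided injective modules, starting from $E$; so these split too, and the cokernels are projective, hence injective. Thus all the short exact sequences of cycles split, which is contractibility.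

**Definition (Tate Tor).** For a right $E$-module $V$ and a left $E$-module $L$ put $\widehat{\operatorname{Tor}}_n(V,L)=\mathrm H_n(V\otimes_E\mathbf P\otimes_EL)$ for $n\in\mathbb Z$.

- (T1) Short exact sequences in either variable give long exact sequences, because $V\otimes_EP_n\otimes_EL\cong(V\otimes_kL)^{m_n}$ is exact in $V$ and in $L$.
- (T2) $\widehat{\operatorname{Tor}}_*(V,L)=0$ if $V$ or $L$ is projective. For $V$ projective: $\mathbf P\otimes_EL$ is exact because $\mathbf P$ is contractible as a complex of right modules, and $V\otimes_E-$ is exact. The other case is symmetric.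
- (T3) $\widehat{\operatorname{Tor}}_n=\operatorname{Tor}^E_n$ for $n\ge1$, because $P_{\ge0}\otimes_EL$ is a free resolution of $L$, again by one-sided contractibility.

The construction commutes with $-\otimes_k\bar k$.

For comparison, do the same over $k[t]/(t^2)$: the sequence $0\to k\to k[t]/(t^2)\to k\to0$ gives $\widehat{\operatorname{Tor}}_n(k,k)\cong\widehat{\operatorname{Tor}}_{n-1}(k,k)$ for all $n$, and $\operatorname{Tor}_1(k,k)=k$, so $\widehat{\operatorname{Tor}}_n(k,k)\ne0$ for every $n\in\mathbb Z$. Over $E$ the parameter $q$ will confine nonvanishing to two degrees.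

**Modules with a slope.** For $\mu,\lambda\in\bar k$ define over $E_{\bar k}=E\otimes_k\bar k$ the right modules $\Gamma_\mu=E_{\bar k}/(g-\mu t)E_{\bar k}$, $\Gamma_\infty=E_{\bar k}/tE_{\bar k}$ and the left modules $\Lambda_\lambda=E_{\bar k}/E_{\bar k}(g-\lambda t)$, $\Lambda_\infty=E_{\bar k}/E_{\bar k}t$. If $\mu$ or $\lambda$ lies in $k\cup\{\infty\}$, the module is defined over $k$. We drop the subscript $\bar k$. Since $(g-\mu t)t=q\,tg$, $(g-\mu t)g=-\mu\,tg$ and $t(g-\lambda t)=tg$, $g(g-\lambda t)=-q\lambda\,tg$, we have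
$$(g-\mu t)E=\langle g-\mu t,tg\rangle,\qquad E(g-\lambda t)=\langle g-\lambda t,tg\rangle,\qquad tE=Et=\langle t,tg\rangle ,$$
so all these modules have dimension $2$. The module $\Gamma_\lambda$ with $\lambda\neq\infty$ is characterized by a basis $a,at$ with $ag=\lambda\,at$ and $at$ killed by $t,g$. The module $\Gamma_\infty$ is characterized by a basis $a,ag$ with $at=0$ and $ag$ killed by $t,g$. On the left the same holds for $\Lambda_\lambda$. We call $\lambda$ the slope.

Duality preserves the slope: $\Lambda_\lambda^\vee\cong\Gamma_\lambda$ and $\Gamma_\lambda^\vee\cong\Lambda_\lambda$ for $\lambda\in\bar k\cup\{\infty\}$ (here the dual is over $\bar k$). For $\lambda\neq\infty$ let $\alpha,\beta$ be dual to the basis $\bar1,\bar t$ of $\Lambda_\lambda$. Then $(\beta t)(\bar1)=\beta(\bar t)=1$ and $(\beta g)(\bar1)=\beta(\lambda\bar t)=\lambda$, while $\beta t,\beta g$ vanish on $\bar t$; so $\beta t=\alpha$, $\beta g=\lambda\alpha$, and $\alpha$ is killed by $t,g$. For $\lambda=\infty$ take $\alpha,\beta$ dual to $\bar1,\bar g$; then $\beta t=0$,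 $\beta g=\alpha$. The second isomorphism follows by dualizing the first.

**Lemma 5.** Let $\mu\in\bar k$ and $\lambda\in\bar k\cup\{\infty\}$. Then $\widehat{\operatorname{Tor}}_n(\Gamma_\mu,\Lambda_\lambda)\neq0$ if and only if $\lambda\in\{(-q)^{1-n}\mu,\ (-q)^{-n}\mu\}$.

*Proof.* **Step 1: shift the degree by changing the slope.** We have $(g-\mu t)(g-\nu t)=-(q\nu+\mu)\,tg$. So the kernel of left multiplication by $g-\mu t$ on $E$ contains $(g+\frac\mu qt)E$. The image $(g-\mu t)E$ has dimension $2$, so the kernel has dimension $2$ and equals $(g+\frac\mu qt)E$. Thus $(g-\mu t)E\cong\Gamma_{-\mu/q}$, and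
$$0\to\Gamma_{-\mu/q}\to E\to\Gamma_\mu\to0$$
is exact. By (T1) and (T2), $\widehat{\operatorname{Tor}}_n(\Gamma_\mu,\Lambda_\lambda)\cong\widehat{\operatorname{Tor}}_{n-1}(\Gamma_{-\mu/q},\Lambda_\lambda)$ for all $n\in\mathbb Z$. Hence
$$\widehat{\operatorname{Tor}}_n(\Gamma_\mu,\Lambda_\lambda)\cong\operatorname{Tor}^E_1(\Gamma_\nu,\Lambda_\lambda),\qquad\nu=(-q)^{1-n}\mu .$$

**Step 2: compute the ordinary $\operatorname{Tor}_1$.** We have $\Gamma_\nu\otimes_E\Lambda_\lambda=\Lambda_\lambda/(g-\nu t)\Lambda_\lambda$. Here $(g-\nu t)\bar1$ is $(\lambda-\nu)\bar t$, respectively $\bar g$ if $\lambda=\infty$, and the other basis vector is killed. So the dimension is $1+\delta_{\lambda,\nu}$. Tensoring the sequence of Step 1 (for $\nu$) with $\Lambda_\lambda$ gives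
$$\dim\operatorname{Tor}_1^E(\Gamma_\nu,\Lambda_\lambda)=(1+\delta_{\lambda,-\nu/q})-2+(1+\delta_{\lambda,\nu})=\delta_{\lambda,-\nu/q}+\delta_{\lambda,\nu}.$$
This is nonzero exactly if $\lambda=\nu=(-q)^{1-n}\mu$ or $\lambda=-\nu/q=(-q)^{-n}\mu$. $\square$

We record the consequences. In all degrees
$$\widehat{\operatorname{Tor}}_*(\Gamma_\mu,\Lambda_\lambda)=0\ \text{ if }\ \mu=0\ne\lambda,\ \text{ or }\ \lambda=\infty,\ \text{ or }\ \mu,\lambda\in\bar k^*\text{ with }\lambda/\mu\notin(-q)^{\mathbb Z}.\tag{4}$$
If $\mu=\lambda\in\bar k^*$, then $\widehat{\operatorname{Tor}}_n(\Gamma_\mu,\Lambda_\mu)\ne0$ exactly for $n\in\{0,1\}$, since $(-q)^m=1$ implies $q^{2m}=1$ and $m=0$. Here the infinite order of $q$ is essential: if $(-q)^m=1$ with $m\ge1$, the nonvanishing degrees in Lemma 5 would repeat with period $m$ in both directions.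

## 5. From bimodules to the complex $F$

Let $S,X,A,K$ be as in Example 2. Let $U$ be an $S$-$E$-bimodule, free of finite rank over $S$, and $W$ an $E$-$X$-bimodule, free of finite rank over $X$, with $k$ acting centrally. Put
$$\tilde U=S^\vee\otimes_SU,\qquad\tilde W=W\otimes_XX^\vee,\qquad F=U\otimes_E\mathbf P\otimes_EW .$$
Since $F_n\cong(U\otimes_kW)^{m_n}$ and $U\otimes_kW$ is free over $A=S\otimes_kX$, the complex $F$ consists of finitely generated free $A$-modules. For an $S$-module $J$ and an $X$-module $J'$ there is a natural isomorphism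
$$(J\otimes_kJ')\otimes_AF\cong(J\otimes_SU)\otimes_E\mathbf P\otimes_E(W\otimes_XJ'),$$
since both sides are the same quotient of $J\otimes_kJ'\otimes_kU\otimes_k\mathbf P\otimes_kW$. Taking for $J\otimes_kJ'$ the modules $A$, $K=S^\vee\otimes_kX$, $A^\vee\cong S^\vee\otimes_kX^\vee$ and $K^\vee\cong S\otimes_kX^\vee$, we get
$$\begin{aligned}\mathrm H_n(F)&=\widehat{\operatorname{Tor}}_n(U,W),&\mathrm H_n(K\otimes_AF)&\cong\widehat{\operatorname{Tor}}_n(\tilde U,W),\\ \mathrm H_n(A^\vee\otimes_AF)&\cong\widehat{\operatorname{Tor}}_n(\tilde U,\tilde W),&\mathrm H_n(K^\vee\otimes_AF)&\cong\widehat{\operatorname{Tor}}_n(U,\tilde W).\end{aligned}\tag{5}$$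
Furthermore $F^*=\operatorname{Hom}_A(F,A^{\vee\vee})\cong(A^\vee\otimes_AF)^\vee$ and $K\otimes_AF^*\cong\operatorname{Hom}_A(F,K^{\vee\vee})\cong(K^\vee\otimes_AF)^\vee$. With $G_n=(F_{-1-n})^*$ this gives
$$\mathrm H_n(K\otimes_AG)\cong\mathrm H_{-1-n}(K^\vee\otimes_AF)^\vee .\tag{6}$$

So the hypotheses of Proposition 4 hold as soon as
$$\widehat{\operatorname{Tor}}_*(U,W)=\widehat{\operatorname{Tor}}_*(\tilde U,W)=\widehat{\operatorname{Tor}}_*(\tilde U,\tilde W)=0,\quad\widehat{\operatorname{Tor}}_n(U,\tilde W)=0\text{ for }n\notin\{0,1\},\quad\widehat{\operatorname{Tor}}_1(U,\tilde W)\ne0.\tag{7}$$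
The first and third vanishing give (i), the second gives (ii). By (6) the rest gives $\mathrm H_n(K\otimes_AG)=0$ for $n\notin\{-1,-2\}$ and $\mathrm H_{-2}(K\otimes_AG)\ne0$, hence (iii).

By Lemma 5, this is a matter of slopes: $U$ and $\tilde W$ must share a nonzero slope, while in the other three pairs the nonzero finite slopes must have ratios outside $(-q)^{\mathbb Z}$. So passing from $U$ to $\tilde U$, and from $W$ to $\tilde W$, must change the slopes. We need commutative rings over which $E$ acts by matrices, such that rows and columns have different slopes.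

## 6. The rings $S(p,\sigma,\kappa)$ and their rows and columns

For $p,\sigma,\kappa\in k^*$ let $S=S(p,\sigma,\kappa)$ be $k[v,x,y,z,w]$ modulo
$$v^2,\ y^2,\ z^2,\ w^2,\ xy,\ xw,\quad x^2-\sigma vw,\quad yw-vx,\quad zx-p\,vx,\quad zy-p^{-1}vy,\quad zw-\kappa vw .$$

**Step 1: the size of $S$.** There are $15$ quadratic monomials. Each of the $11$ other than $vx,vy,vz,vw$ occurs in exactly one relation, which sets it equal to a multiple of one of these four. So $S_2$ has basis $vx,vy,vz,vw$. As $S_2=vS_1$, we get $S_3=vS_1S_1=vS_2=v^2S_1=0$. So $S$ is local artinian with residue field $k$ and $\dim_kS=1+5+4=10$.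

**Step 2: an action of $E$ by matrices.** Put
$$D=\begin{pmatrix}v&0\\0&z\end{pmatrix},\qquad N=\begin{pmatrix}0&x\\y&0\end{pmatrix}.$$
Then $D^2=0$, $N^2=xy\,I=0$, and since $zx=p\,vx$ and $vy=p\,zy$,
$$ND=\begin{pmatrix}0&zx\\vy&0\end{pmatrix}=p\begin{pmatrix}0&vx\\zy&0\end{pmatrix}=p\,DN .$$

In both of the next two steps $V$ is a space of vectors over $S$, graded by the degree of the entries, and $Y\subseteq V$ is the graded subspace generated from $e_1,e_2$ by $D$ and $N$. We compute $V'=V/Y=V'_1\oplus V'_2$. As $S_3=0$, the operators $D,N$ map $V'_1$ to $V'_2$ and kill $V'_2$.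

**Step 3: columns.** Let $V=S^{2\times1}$, so $D(ce_1)=vc\,e_1$, $D(ce_2)=zc\,e_2$, $N(ce_1)=yc\,e_2$, $N(ce_2)=xc\,e_1$. Starting from $e_1,e_2$ we obtain $De_1=ve_1$, $De_2=ze_2$, $Ne_1=ye_2$, $Ne_2=xe_1$. Next, $D(ye_2)=p^{-1}vye_2$, $N(ve_1)=vye_2$, $D(xe_1)=vxe_1$, $N(ze_2)=p\,vxe_1$, and $D(ve_1)=D(ze_2)=N(ye_2)=N(xe_1)=0$. So $Y$ has basis $e_1,e_2,ve_1,ze_2,ye_2,xe_1,vye_2,vxe_1$ and dimension $8$. A basis of $V'_1$ is $ye_1,ze_1,we_1,xe_2,ve_2,we_2$, and a basis of $V_2'$ is $vye_1,vze_1,vwe_1,vxe_2,vze_2,vwe_2$. On $V'_1$: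
$$\begin{aligned}D:\quad& ye_1\mapsto vye_1,\ ze_1\mapsto vze_1,\ we_1\mapsto vwe_1,\ xe_2\mapsto p\,vxe_2,\ ve_2\mapsto vze_2,\ we_2\mapsto\kappa\,vwe_2;\\ N:\quad& we_1\mapsto ywe_2=vxe_2,\quad xe_2\mapsto x^2e_1=\sigma\,vwe_1,\\& ye_1\mapsto y^2e_2=0,\ ze_1\mapsto p^{-1}vye_2=0,\ ve_2\mapsto vxe_1=0,\ we_2\mapsto xwe_1=0\ \text{ in }V'.\end{aligned}$$
So $D\colon V'_1\to V'_2$ is bijective. The operator $\Theta=D^{-1}N$ on $V'_1$ sends $we_1\mapsto p^{-1}xe_2$ and $xe_2\mapsto\sigma we_1$ and kills the other four basis vectors. Its eigenvalues $\theta$ satisfy $\theta=0$ or $\theta^2=\sigma/p$.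

**Step 4: rows.** Let $V=S^{1\times2}$ with right multiplication, so $(ce_1)D=vc\,e_1$, $(ce_2)D=zc\,e_2$, $(ce_1)N=xc\,e_2$, $(ce_2)N=yc\,e_1$. Now $e_1D=ve_1$, $e_2D=ze_2$, $e_1N=xe_2$, $e_2N=ye_1$. Next, $(xe_2)D=p\,vxe_2$, $(ve_1)N=vxe_2$, $(ye_1)D=vye_1$, $(ze_2)N=p^{-1}vye_1$, and $(ve_1)D=(ze_2)D=(xe_2)N=(ye_1)N=0$. So $Y$ has basis $e_1,e_2,ve_1,ze_2,xe_2,ye_1,vxe_2,vye_1$ and dimension $8$. A basis of $V'_1$ is $xe_1,ze_1,we_1,ve_2,ye_2,we_2$, and a basis of $V'_2$ is $vxe_1,vze_1,vwe_1,vze_2,vye_2,vwe_2$. On $V'_1$:
$$\begin{aligned}D:\quad& xe_1\mapsto vxe_1,\ ze_1\mapsto vze_1,\ we_1\mapsto vwe_1,\ ve_2\mapsto vze_2,\ ye_2\mapsto p^{-1}vye_2,\ we_2\mapsto\kappa\,vwe_2;\\ N:\quad& xe_1\mapsto x^2e_2=\sigma\,vwe_2,\quad we_2\mapsto ywe_1=vxe_1,\\& ze_1\mapsto p\,vxe_2=0,\ we_1\mapsto xwe_2=0,\ ve_2\mapsto vye_1=0,\ ye_2\mapsto y^2e_1=0\ \text{ in }V'.\end{aligned}$$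
Again $D$ is bijective. The operator $\Theta$ (apply $N$, then the inverse of $D$) sends $xe_1\mapsto\sigma\kappa^{-1}we_2$ and $we_2\mapsto xe_1$ and kills the other four basis vectors. Its eigenvalues satisfy $\theta=0$ or $\theta^2=\sigma/\kappa$.

So columns see $\sigma/p$ and rows see $\sigma/\kappa$, and we are free to choose these differently.

## 7. The modules $U$ and $W$ and their slopes

We now choose parameters.

- $S=S(q,1,1)$ with $t\mapsto D$, $g\mapsto N$. This respects the relations of $E$, since $gt\mapsto ND=q\,DN$. Let $U=S^{1\times2}$, an $S$-$E$-bimodule.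
- $X=S(q^{-1},s,s)$ with $t\mapsto N$, $g\mapsto D$. Here $ND=q^{-1}DN$, so $gt\mapsto DN=q\,ND$, as required. Let $W=X^{2\times1}$, an $E$-$X$-bimodule.

**Step 1: identify $\tilde U$ and $\tilde W$.** Elements of $\tilde U=S^\vee\otimes_SS^{1\times2}$ are rows $\varphi=(\varphi_1,\varphi_2)$ of functionals. Let $\varphi$ act on a column $c$ by $\sum_i\varphi_i(c_i)$. For a matrix $Z$ over $S$,
$$\sum_j\Bigl(\sum_i\varphi_iZ_{ij}\Bigr)(c_j)=\sum_i\varphi_i\Bigl(\sum_jZ_{ij}c_j\Bigr),$$
so $\tilde U\cong(S^{2\times1})^\vee$ as right $E$-modules. In the same way $\tilde W\cong(X^{1\times2})^\vee$ as left $E$-modules.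

**Step 2: remove free summands.** Let $V$ be one of the four $E$-modules: rows or columns of $S$ or of $X$. The submodule $Y$ is generated over $E$ by two elements and has dimension $8=2\dim E$. So the surjection from a free module of rank $2$ onto $Y$ is an isomorphism, and $Y$ is free, hence injective, hence a direct summand with complement isomorphic to $V'$. Dually $V^\vee\cong Y^\vee\oplus V'^\vee$ with $Y^\vee$ free. By (T2), $\widehat{\operatorname{Tor}}$ does not change if we replace $V$ by $V'$, or $V^\vee$ by $V'^\vee$.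

**Step 3: filter $V'$ by modules with a slope.** If $\Phi\subseteq V'_1$ is stable under $\Theta$, then $N$ maps $\Phi$ into the image of $\Phi$ under $D$, so $\Phi\oplus D\Phi$ (for rows: $\Phi\oplus\Phi D$) is a submodule of $V'$. If $\Phi'\subset\Phi$ are two such subspaces with $\dim\Phi/\Phi'=1$ and $\Theta$ acts on $\Phi/\Phi'$ as $\theta$, the corresponding subquotient is two-dimensional. It is spanned by a class $a$ and its image under $D$, which is nonzero and killed by $D$ and $N$, and the image of $a$ under $N$ is $\theta$ times its image under $D$. Over $S$, where $t=D$ and $g=N$, this is the module of slope $\theta$. Over $X$, where $t=N$ and $g=D$, the element $t$ acts on $a$ as $\theta g$, so the slope is $1/\theta$, with $1/0=\infty$. Over $\bar k$ there is a complete flag of $\Theta$-stable subspaces of $V'_1$, so $V'$ is filtered by modules with slopes given by the eigenvalues. Dualizing preserves slopes. Using Section 6 with $(p,\sigma,\kappa)=(q,1,1)$ for $S$ and $(q^{-1},s,s)$ for $X$, we obtain over $\bar k$, up to free summands: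

| module | filtered by |
|---|---|
| $U$ (rows of $S$) | $\Gamma_\mu$, $\mu\in\{0,1,-1\}$ |
| $\tilde U$ (dual of columns of $S$) | $\Gamma_\mu$, $\mu=0$ or $\mu^2=q^{-1}$ |
| $W$ (columns of $X$) | $\Lambda_\lambda$, $\lambda=\infty$ or $\lambda^2=(qs)^{-1}$ |
| $\tilde W$ (dual of rows of $X$) | $\Lambda_\lambda$, $\lambda\in\{\infty,1,-1\}$ |

**Lemma 6.** $\widehat{\operatorname{Tor}}_*(U,W)=\widehat{\operatorname{Tor}}_*(\tilde U,W)=\widehat{\operatorname{Tor}}_*(\tilde U,\tilde W)=0$, while $\widehat{\operatorname{Tor}}_n(U,\tilde W)=0$ for $n\notin\{0,1\}$ and $\widehat{\operatorname{Tor}}_1(U,\tilde W)\neq0$.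

*Proof.* **Step 1: the vanishing statements.** We may work over $\bar k$. By (T1) and (T2) it is enough to prove vanishing for the pairs $(\Gamma_\mu,\Lambda_\lambda)$ from the table. No $\lambda$ in the table is $0$, so by (4) only pairs with $\mu,\lambda\in\bar k^*$ and $\lambda/\mu=(-q)^j$ can contribute, and then $\lambda^2/\mu^2=q^{2j}$.

- For $(U,W)$ this says $(qs)^{-1}=q^{2j}$, contradicting $s\notin q^{\mathbb Z}$.
- For $(\tilde U,W)$ it says $s^{-1}=q^{2j}$, again contradicting $s\notin q^{\mathbb Z}$.
- For $(\tilde U,\tilde W)$ it says $q=q^{2j}$, that is $q^{2j-1}=1$, impossible since $q$ has infinite order.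
- For $(U,\tilde W)$ it says $q^{2j}=1$, so $j=0$ and $\lambda=\mu=\pm1$. By the remark after (4), Tate Tor is then nonzero only for $n\in\{0,1\}$.

**Step 2: a copy of $\Gamma_1$ inside $U$ and of $\Lambda_1$ inside $\tilde W$, up to free summands.** Put $a=xe_1$ and $b=we_2$. For the rows of $S$ and for the rows of $X$ we have $\sigma=\kappa$, so $\Theta$ interchanges $a$ and $b$ and kills the other four basis vectors of $V'_1$. Write $V'_S$ and $V'_X$ for $V'$ in these two cases.

In $V'_S$ the line spanned by $a+b$ is $\Theta$-stable with eigenvalue $1$. On the quotient of $V_1'$ by this line, $\Theta$ sends the class of $a$ to that of $b=-a$. So there is an exact sequence $0\to\Gamma_1\to V'_S\to Q\to0$ with $Q$ filtered by modules $\Gamma_\mu$, $\mu\in\{0,-1\}$.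

In $V'_X$ the span $\Phi$ of $a-b$ and the other four basis vectors is $\Theta$-stable with eigenvalues $-1$ and $0$. On the one-dimensional quotient of $V_1'$ by $\Phi$ the classes of $a$ and $b$ agree, so $\Theta$ acts as $1$. Hence $V'_X$ has a quotient $\Gamma_1$, with kernel filtered by modules of slopes $-1$ and $\infty$. Dually there is an exact sequence $0\to\Lambda_1\to V_X'^\vee\to Q'\to0$ with $Q'$ filtered by $\Lambda_\lambda$, $\lambda\in\{\infty,-1\}$. These sequences exist in every characteristic, over $k$.

**Step 3: nonvanishing in degree $1$.** As in Step 1, $\widehat{\operatorname{Tor}}_2(\Gamma_\mu,\Lambda_\lambda)=0$ for $\mu\in\{0,\pm1\}$ and $\lambda\in\{\infty,\pm1\}$. So $\widehat{\operatorname{Tor}}_2(Q,\Lambda_1)=0$ and $\widehat{\operatorname{Tor}}_2(V'_S,Q')=0$, and the long exact sequences give injections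
$$\widehat{\operatorname{Tor}}_1(\Gamma_1,\Lambda_1)\hookrightarrow\widehat{\operatorname{Tor}}_1(V_S',\Lambda_1)\hookrightarrow\widehat{\operatorname{Tor}}_1(V_S',V_X'^\vee)\cong\widehat{\operatorname{Tor}}_1(U,\tilde W).$$
The first group is nonzero by Lemma 5 with $n=1$ and $\lambda=\mu=1$. $\square$

## 8. Proof of Theorem 1, and its form for Ext

*Proof of Theorem 1.* Take $k,q,s$ as in Section 4, for instance $k=\mathbb Q$, $q=2$, $s=3$. Let $A=S\otimes_kX$ with $S=S(q,1,1)$ and $X=S(q^{-1},s,s)$. It is commutative, artinian and local with residue field $k$: the ideal generated by the two maximal ideals is nilpotent, with quotient $k$. Let $K=S^\vee\otimes_kX$, which is semidualizing over $A$ by Example 2, and let $F=U\otimes_E\mathbf P\otimes_EW$. Lemma 6 is exactly (7), so by Section 5 the hypotheses (i), (ii), (iii) of Proposition 4 hold. Explicitly, $M=\operatorname{im}(F_0\to F_{-1})\cong\operatorname{coker}(F_1\to F_0)\cong U\otimes_EE\otimes_EW=U\otimes_EW$, and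
$$R=A\ltimes(U\otimes_EW),\qquad B=K\otimes_AR,\qquad C=\operatorname{Hom}_A(R,A).$$
Proposition 4 says that $B$ and $C$ are semidualizing, that $\operatorname{Tor}_n^R(B,C)=0$ for all $n\ge1$, and that $B\otimes^{\mathbf L}_RC\simeq B\otimes_RC$ is not semidualizing. $\square$

**Remark (Ext form).** For this $R$, the modules $B$ and $C^\vee$ are semidualizing and $\operatorname{Ext}^n_R(B,C^\vee)=0$ for all $n\ge1$, but $\operatorname{Hom}_R(B,C^\vee)$ is not semidualizing. Indeed (1) gives $\operatorname{Ext}^n_R(B,C^\vee)\cong\operatorname{Tor}_n^R(B,C)^\vee$, which is $0$ for $n\ge1$ and $(B\otimes_RC)^\vee$ for $n=0$. The exact duality $(-)^\vee$ on finitely generated $R$-modules gives $\operatorname{Ext}^i_R(L^\vee,L^\vee)\cong\operatorname{Ext}_R^i(L,L)$, compatibly with homotheties for $i=0$ (for $i\ge1$ use (1) and a free resolution of $L$, whose dual is an injective resolution of $L^\vee$). So $L$ is semidualizing if and only if $L^\vee$ is.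

## 9. Power series extensions and Theorem 2

*Proof of Theorem 2.* **Step 1: find $q$ and $s$ in $k$.** In characteristic $0$ take $q=2$, $s=3$. In characteristic $p>0$ the field $k$ contains an element $\tau$ transcendental over $\mathbb F_p$; take $q=\tau$ and $s=1+\tau$. Then $q$ has infinite order. An equation $1+\tau=\tau^j$ would be a nontrivial polynomial relation for $\tau$: for $j\ge0$ the polynomial $\tau^j-\tau-1$ is nonzero, and for $j<0$ so is $\tau^{-j}(1+\tau)-1$. So $s\notin q^{\mathbb Z}$. Let $R,B,C$ be as in Section 8 for this $k$; in particular $R$ is a finite-dimensional local $k$-algebra with residue field $k$.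

**Step 2: raise the dimension.** Put $R_d=R[[Y_1,\dots,Y_d]]$, $B_d=B\otimes_RR_d$, $C_d=C\otimes_RR_d$. The ring $R_d$ is noetherian, complete and local with residue field $k$. The elements $Y_1,\dots,Y_d$ form a regular sequence with $R_d/(Y_1,\dots,Y_d)=R$ artinian. So $\dim R_d\le d\le\operatorname{depth}R_d$, and $R_d$ is Cohen–Macaulay of dimension $d$.

**Step 3: transfer the properties.** Since $R$ is finite-dimensional, $R_d\cong R\otimes_kk[[Y_1,\dots,Y_d]]$ is a free $R$-module, so $R\to R_d$ is faithfully flat. For finitely generated $R$-modules $L,L'$, base change of resolutions by finitely generated free modules gives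
$$\operatorname{Tor}^{R_d}_n(L\otimes_RR_d,L'\otimes_RR_d)\cong\operatorname{Tor}^R_n(L,L')\otimes_RR_d,\qquad\operatorname{Ext}_{R_d}^n(L\otimes_RR_d,L'\otimes_RR_d)\cong\operatorname{Ext}^n_R(L,L')\otimes_RR_d,$$
and $\chi_{L\otimes_RR_d}$ is identified with $\chi_L\otimes_RR_d$. By faithful flatness, $L$ is semidualizing over $R$ if and only if $L\otimes_RR_d$ is semidualizing over $R_d$. Applied to $L=B$ and $L=C$, this shows that $B_d$ and $C_d$ are semidualizing. Moreover $\operatorname{Tor}^{R_d}_n(B_d,C_d)\cong\operatorname{Tor}_n^R(B,C)\otimes_RR_d=0$ for $n\ge1$. Applied to $L=B\otimes_RC$, it shows that $B_d\otimes_{R_d}C_d\cong(B\otimes_RC)\otimes_RR_d$ is not semidualizing. $\square$
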